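\title{Three-dimensional orbit spaces of $p$-adic actions on one-dimensional compacta}

\begin{abstract}
Let $p$ be a prime and $A_p$ the group of $p$-adic integers. We prove that every compactum $X$ with $\dim X\le 3$ and $\dim_{\mathbb Z[1/p]}X\le 1$ is the orbit space of an action of $A_p$ on a compactum of dimension at most $1$, and we construct a $3$-dimensional compactum with $\dim_{\mathbb Z[1/p]}X=1$. Thus an action of $A_p$ on a $1$-dimensional compactum can have a $3$-dimensional orbit space. The action is built as an inverse limit of actions of finite cyclic $p$-groups, pulled back from cyclic products of tori. For our example it cannot be free.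
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$ and let $A_p=\varprojlim_k\mathbb Z/p^k$ be the group of $p$-adic integers. A \emph{compactum} is a compact metric space, $\dim$ is the covering dimension, and all actions are continuous. If $A_p$ acts on a compactum $Z$, the orbit space $Z/A_p$ is again a compactum.

Every orbit is the quotient of $A_p$ by a closed subgroup, so it is a finite set or a copy of $A_p$. The map $Z\to Z/A_p$ therefore has zero-dimensional fibers, and a first guess is that $Z$ and $Z/A_p$ have the same dimension. To see which part of this guess survives, one measures dimension with coefficients. For an abelian group $G$, the \emph{cohomological dimension} $\dim_GX$ of a compactum $X$ is the least integer $n\ge-1$ such that the \v{C}ech cohomology group $H^{n+1}(X,F;G)$ vanishes for every closed $F\subset X$. If $X$ is finite-dimensional, then $\dim_GX\le\dim X$. Two known facts frame the question. We use the first and quote the second for comparison.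

\begin{itemize}
\item[(a)] For an action of $A_p$ on a compactum $Z$, $\dim_{\mathbb Z[1/p]}Z=\dim_{\mathbb Z[1/p]}Z/A_p$. Hence if $X=Z/A_p$ and $\dim Z=n$, then $\dim_{\mathbb Z[1/p]}X\le n$.
\item[(b)] (Levin) Let $X$ be an $(n+2)$-dimensional compactum with $n\ge2$. Then $X$ is the orbit space of an action of $A_p$ on an $n$-dimensional compactum if and only if $\dim_{\mathbb Z[1/p]}X\le n$.
\end{itemize}

So the guess is correct once $p$ is inverted, and for $n\ge2$ the condition in (a) is the only obstruction to raising the dimension by two. At the other end, for $n=0$ the dimension is not raised at all: a compactum with $\dim_{\mathbb Z[1/p]}X\le0$ has $\dim X\le 0$ (Remark~\ref{rem:zero}). The case $n=1$ lies between these two and consists of the following questions, posed in \cite{Levin}.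

\begin{itemize}
\item[1.] Is there a $3$-dimensional compactum that is the orbit space of an action of $A_p$ on a $1$-dimensional compactum?
\item[2.] Is every $3$-dimensional compactum $X$ with $\dim_{\mathbb Z[1/p]}X=1$ the orbit space of an action of $A_p$ on a $1$-dimensional compactum?
\end{itemize}

Analogy with (b) suggests a positive answer, but there are two reasons for doubt. First, $\dim_{\mathbb Z[1/p]}X\le1$ is very close to $\dim X\le1$: the latter says that every map $f$ from a closed subset to the circle extends over $X$, the former that some multiple $p^kf$ does (Lemma~\ref{lem:ppower}). It is not evident that this leaves room for dimension $3$. Second, free actions cannot produce mod $p$ cohomological dimension $3$ (Proposition~\ref{prop:free}). Nevertheless both answers are yes, for every prime $p$.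

\begin{theorem}\label{thm:A}
Let $X$ be a compactum with $\dim X\le3$ and $\dim_{\mathbb Z[1/p]}X\le1$. Then there are a compactum $Z$ with $\dim Z\le1$ and an action of $A_p$ on $Z$ with $Z/A_p\cong X$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a compactum $X$ with $\dim X=\dim_{\mathbb Z/p}X=3$ and $\dim_{\mathbb Z[1/p]}X=1$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(1)] Every $3$-dimensional compactum $X$ with $\dim_{\mathbb Z[1/p]}X=1$ is the orbit space of an action of $A_p$ on a $1$-dimensional compactum.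
\item[(2)] There is a $3$-dimensional compactum that is the orbit space of an action of $A_p$ on a $1$-dimensional compactum.
\item[(3)] A compactum $X$ with $\dim X\le3$ is the orbit space of an action of $A_p$ on a compactum of dimension at most $1$ if and only if $\dim_{\mathbb Z[1/p]}X\le1$.
\end{itemize}
\end{corollary}

\begin{proof}
(1) Theorem~\ref{thm:A} gives $Z$ with $\dim Z\le1$, and $1=\dim_{\mathbb Z[1/p]}X=\dim_{\mathbb Z[1/p]}Z\le\dim Z$ by (a). (2) Apply (1) to the compactum of Theorem~\ref{thm:B}. (3) One direction is Theorem~\ref{thm:A}, the other is (a).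
\end{proof}

\begin{proposition}\label{prop:free}
If $A_p$ acts freely on a compactum $Z$ with $\dim Z\le1$, then $\dim_{\mathbb Z/p}Z/A_p\le2$. In particular, for the compactum $X$ of Theorem~\ref{thm:B} the action in Theorem~\ref{thm:A} cannot be free.
\end{proposition}

Section~\ref{sec:dim} translates the dimension conditions into extension problems for maps to the circle. Section~\ref{sec:idea} shows the idea of Theorem~\ref{thm:A} on a M\"obius band and describes the plan of its proof, which occupies Sections~\ref{sec:cyclic}--\ref{sec:proofA}. The mapping cylinders of Section~\ref{sec:cyl} serve both theorems; Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and Proposition~\ref{prop:free} in Section~\ref{sec:free}.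

\section{Dimension and maps to the circle}\label{sec:dim}

We write $\mathbb T=\mathbb R/\mathbb Z$ additively. A \emph{lattice} is a finitely generated free abelian group $\Lambda$; we put $\Lambda_{\mathbb R}=\Lambda\otimes\mathbb R$ and $T_\Lambda=\Lambda_{\mathbb R}/\Lambda$, and $[v]\in T_\Lambda$ is the image of $v\in\Lambda_{\mathbb R}$. A homomorphism of lattices induces a homomorphism of tori, denoted by the same letter. Tori carry their affine PL structure. Cohomology is \v{C}ech cohomology. We use the following standard facts.

\begin{itemize}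
\item[(F1)] Let $B$ be closed in a compactum $X$ and let $Y$ be a compact ANR, for instance a compact polyhedron. Every map $B\to Y$ extends over a neighborhood of $B$. For $g:X\to Y$, every homotopy of $g|_B$ extends to a homotopy of $g$ (Borsuk's homotopy extension property, HEP). In particular, a map $B\to Y$ homotopic to one that extends over $X$ extends over $X$.
\item[(F2)] $H^1(X;\Lambda)=[X,T_\Lambda]$, naturally in $X$, with addition given by pointwise addition of maps.
\item[(F3)] \v{C}ech cohomology turns inverse limits of compact pairs into direct limits (continuity) and has a Mayer--Vietoris sequence for any two closed subsets. By continuity and flatness, $H^*(X;\mathbb Z[1/p])=H^*(X;\mathbb Z)\otimes\mathbb Z[1/p]$.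
\item[(F4)] $\dim Z\le1$ if and only if every map $B\to\mathbb T$ of a closed set $B\subset Z$ extends over $Z$. If any two points of $Z$ are separated by a clopen set, then $\dim Z\le0$. An inverse limit of compacta of dimension at most $n$ has dimension at most $n$.
\item[(F5)] (Freudenthal) Every compactum of dimension at most $3$ is the limit of an inverse sequence of compact polyhedra of dimension at most $3$ with PL bonding maps.
\item[(F6)] A map of a compact polyhedron to a polyhedron that is PL on a subpolyhedron $P_0$ is homotopic rel $P_0$ to a PL map. The mapping cylinder of a PL map of compact polyhedra is a compact polyhedron containing both ends as subpolyhedra. Images and preimages of compact subpolyhedra under PL maps of compact polyhedra are subpolyhedra; finitely many subpolyhedra are subcomplexes of one triangulation; a map of compact polyhedra is PL if and only if its graph is a subpolyhedron.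
\end{itemize}

The definition of $\dim_G$ asks for vanishing in one degree only. The first lemma shows that the vanishing passes to higher degrees and restates it in terms of absolute groups.

\begin{lemma}\label{lem:cd}
Let $X$ be a compactum, $G$ an abelian group and $k\ge0$. The following are equivalent: {\rm(i)} $\dim_GX\le k$; {\rm(ii)} $H^{k+1}(X,F;G)=0$ for all closed $F\subset X$; {\rm(iii)} $H^k(X;G)\to H^k(F;G)$ is onto for all closed $F\subset X$.
\end{lemma}

\begin{proof}
Write (ii)$_k$ and (iii)$_k$ to record the degree, and omit $G$. The exact sequence of the pair gives (ii)$_k\Rightarrow$(iii)$_k$.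

Assume (iii)$_k$. Then $H^k(F)\to H^k(F')$ is onto for all closed $F'\subset F$, because $H^k(X)\to H^k(F')$ factors through it. We claim that $H^{k+1}(F)=0$ for all closed $F$. Let $\alpha\in H^{k+1}(F)$. A point has no cohomology in degree $k+1\ge1$, so by continuity $\alpha$ vanishes on a closed neighborhood of each point, and $F=F_1\cup\dots\cup F_s$ with $F_l$ closed and $\alpha|_{F_l}=0$. Suppose that $\alpha$ vanishes on $P=F_1\cup\dots\cup F_{l-1}$. In the Mayer--Vietoris sequence
\[
H^k(P)\oplus H^k(F_l)\to H^k(P\cap F_l)\to H^{k+1}(P\cup F_l)\to H^{k+1}(P)\oplus H^{k+1}(F_l)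
\]
the first map is onto, so the last one is injective and $\alpha|_{P\cup F_l}=0$. By induction $\alpha=0$. The claim gives (iii)$_{k+1}$, and it gives (ii)$_k$ through the exact sequence $H^k(X)\to H^k(F)\to H^{k+1}(X,F)\to H^{k+1}(X)=0$.

Thus (ii)$_k\Leftrightarrow$(iii)$_k\Rightarrow$(ii)$_{k+1}$. Statement (i) says that (ii)$_m$ holds for some $m$ with $-1\le m\le k$. For $m\ge0$ this gives (ii)$_k$ by induction. For $m=-1$ we have $H^0(X)=0$, so $X=\emptyset$ or $G=0$ and all groups vanish.
\end{proof}

\begin{lemma}\label{lem:ppower}
For a compactum $X$, $\dim_{\mathbb Z[1/p]}X\le1$ if and only if for every closed $B\subset X$ and every map $f:B\to\mathbb T$ there is a power $n$ of $p$ such that $nf$ extends over $X$. In this case, for closed sets $F'\subset F\subset X$, a lattice $\Lambda$ and a map $f:F'\to T_\Lambda$, the map $nf$ extends over $F$ for all sufficiently large powers $n$ of $p$.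
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cd} and (F3), $\dim_{\mathbb Z[1/p]}X\le1$ means that the restriction $H^1(X;\mathbb Z)\to H^1(B;\mathbb Z)$ becomes onto after inverting $p$, that is, its cokernel is a $p$-primary torsion group, for every closed $B$. By (F2) this says that for each $f:B\to\mathbb T$ some $nf$ is homotopic to a map that extends over $X$, and then $nf$ extends by HEP. For the last statement choose a basis of $\Lambda$, treat the coordinates of $f$ separately, and note that if $nf$ extends then so does every multiple of $nf$.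
\end{proof}

\begin{remark}\label{rem:zero}
If $\dim_{\mathbb Z[1/p]}X\le0$, then $\dim X\le0$. Indeed, by Lemma~\ref{lem:cd} every function from a two-point subset to $\mathbb Z[1/p]$ extends to a locally constant function on $X$, so any two points are separated by a clopen set. With fact (a) this shows that the orbit space of an action of $A_p$ on a $0$-dimensional compactum is $0$-dimensional.
\end{remark}

Both of our compacta are inverse limits, and the extension problem is moved to a finite stage in the same way.

\begin{lemma}\label{lem:limit}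
Let $Z=\varprojlim(M_i)_{i\ge0}$ be an inverse limit of compacta with fixed metrics and projections $\mathrm{pr}_i:Z\to M_i$. For $i\ge1$ let $\mathcal C_i$ be a finite cover of $M_i$ by closed sets whose images in each $M_k$, $k\le i$, have diameter less than $2^{-i}$. Let $B\subset Z$ be closed and $f:B\to\mathbb T$ a map. Then there are $i\ge1$ and a map $f_1:A\to\mathbb T$, where $A$ is the union of the members of $\mathcal C_i$ that meet $\mathrm{pr}_i(B)$, such that $f_1\mathrm{pr}_i|_B\simeq f$.
\end{lemma}

\begin{proof}
Since $B=\varprojlim\mathrm{pr}_i(B)$, (F2) and (F3) give $i_0$ and $f_0:\mathrm{pr}_{i_0}(B)\to\mathbb T$ with $f_0\mathrm{pr}_{i_0}|_B\simeq f$. Extend $f_0$ over an open set $O\supset\mathrm{pr}_{i_0}(B)$ and choose $i\ge\max(i_0,1)$ such that $O$ contains the $2^{-i}$-neighborhood of $\mathrm{pr}_{i_0}(B)$. The image in $M_{i_0}$ of a member of $\mathcal C_i$ that meets $\mathrm{pr}_i(B)$ has diameter less than $2^{-i}$ and meets $\mathrm{pr}_{i_0}(B)$, so it lies in $O$. Let $f_1$ be the composite $A\to O\to\mathbb T$.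
\end{proof}

\section{The idea on a M\"obius band}\label{sec:idea}

Let $X$ be as in Theorem~\ref{thm:A} and write $X=\varprojlim Q_j$ as in (F5). We shall construct spaces $M_i$ with actions of finite cyclic $p$-groups $G_i$ of growing order, with $M_i/G_i=Q_{j_i}$, and equivariant maps $\theta_i:M_{i+1}\to M_i$. Then $A_p=\varprojlim G_i$ acts on $Z=\varprojlim M_i$ with orbit space $X$. By (F4) and Lemma~\ref{lem:limit}, $\dim Z\le1$ follows if every map to $\mathbb T$ from a ``subcomplex'' of $M_i$ extends over $M_{i+1}$ after composition with $\theta_i$. On $X$ itself only the multiples $p^kf$ extend. The group has to remove the factor $p^k$.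

Consider one $2$-simplex $\Delta$ of $Q_{j_i}$ and a homeomorphism $a:\partial\Delta\to\mathbb T$. On the part of $X$ over $\Delta$ we know that $na$ extends, for some power $n$ of $p$. The universal space with this property is the mapping cylinder $L$ of $n:\mathbb T\to\mathbb T$, with $\partial \Delta$ as its free end. We look for a finite cyclic $p$-group $H$ and an $H$-space $N$ with a map $N/H\to L$ such that $N\to L$ is one-to-one over the free end, so that the pieces for different simplices can be glued along the $1$-skeleton, and such that $a$ extends over $N$.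

\begin{example}\label{ex:moebius}
Let $p=n=2$, so that $L$ is the M\"obius band, with coordinates $(t,s)\in\mathbb T\times[0,1]$ and $(t,1)\sim(t+\frac12,1)$. The map $a(t,0)=t$ does not extend over $L$, because the boundary circle is twice the core in $H_1(L)$. Let $H=\mathbb Z/2$ act on $N=\mathbb T^2$ by interchanging the coordinates. The map
\[
L\to N/H,\qquad(t,s)\mapsto\{\,t+s/4,\ t-s/4\,\}
\]
is a homeomorphism: an unordered pair of points of $\mathbb T$ can be ordered so that the difference $s/2$ lies in $[0,\frac12]$, this determines $t$, and the order is unique unless $s=0$, where the two points coincide, or $s=1$, where the two orders give $t$ and $t+\frac12$. The boundary circle corresponds to the diagonal of $\mathbb T^2$, which is the fixed set of $H$, so $N\to L$ is one-to-one over it. The first coordinate $\mathbb T^2\to\mathbb T$ extends $a$.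
\end{example}

The mechanism is the following. In the torus the diagonal circle has class $(1,1)$, which is primitive, and a coordinate projection is a left inverse of it. In the quotient the loops $(1,0)$ and $(0,1)$ are identified, and the diagonal becomes divisible by $2$. The same holds for $\mathbb T^q$ with $C_q=\mathbb Z/q$ permuting the coordinates cyclically: the quotient $Y_q$ has fundamental group $\mathbb Z$, and the diagonal $\mathbf d:\mathbb T\to Y_q$ represents $q$ (Lemma~\ref{lem:cover}). Hence for suitable $q$ the map $\mathbf d\,a$ extends over the part of $X$ over $\Delta$, and we pull back $\mathbb T^q\to Y_q$ along the extension. Fixed points enter at this moment, as Proposition~\ref{prop:free} demands.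

Three difficulties remain.

\emph{The group.} The new group $G_{i+1}$ is a cyclic extension of $G_i$ by $H=C_q$, and such an extension does not split when $G_i\ne1$. A cocycle appears in the gluing of the piece over a $3$-simplex to the pieces over its faces. It takes the form of elements of $H$, called shifts below.

\emph{The $3$-simplices.} For a $3$-simplex $\sigma$ the circle is replaced by a torus that detects all maps $\sigma^{(1)}\to\mathbb T$ at once (Section~\ref{sec:cyl}). The maps already chosen over the four faces must be extended over the part of $X$ over $\sigma$. The obstruction lies in $\pi_2$ of a cyclic product, which is not zero (Example~\ref{ex:three}). We show that it lies in a subgroup that becomes divisible when $q$ is enlarged, and we then cancel it (Sections~\ref{sec:cyclic} and~\ref{sec:local}). This is the core of the proof.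

\emph{The finite stage.} The maps are first constructed on $X$. They must be moved to some $Q_j$ and made PL, so that the new space again has a cell structure and the step can be repeated (Section~\ref{sec:step}).

\section{Cylinders over $2$-simplices and $3$-simplices}\label{sec:cyl}

Let $K$ be a finite simplicial complex of dimension at most $3$. The letter $\Delta$ always denotes a $2$-simplex and $\sigma$ a $3$-simplex of $K$. We fix the following data.

\emph{For each $\Delta$:} a PL homeomorphism $a_\Delta:\partial\Delta\to\mathbb T$ that sends some vertex $o_\Delta$ to $0$.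

\emph{For each $\sigma$:} let $W_\sigma=\sigma^{(1)}$, $\Lambda_\sigma=H_1(W_\sigma)\cong\mathbb Z^3$ and $T_\sigma=T_{\Lambda_\sigma}$. Choose a vertex of $\sigma$. The three edges at this vertex form a tree that contains all vertices; call it \emph{the tree} of $\sigma$. Let $E_1,E_2,E_3$ be the other edges, with linear parametrizations $E_k(t)$, $t\in[0,1]$. Closing $E_k$ through the tree gives a class $x_k$, and $x_1,x_2,x_3$ is a basis of $\Lambda_\sigma$. Define $a_\sigma:W_\sigma\to T_\sigma$ to be $0$ on the tree and $E_k(t)\mapsto[tx_k]$. It induces the identity of $\Lambda_\sigma$ on $H_1$. Consequently $a_\sigma$ is universal: if $f:W_\sigma\to\mathbb T$ induces $c\in\operatorname{Hom}(\Lambda_\sigma,\mathbb Z)$ on $H_1$, then $f\simeq c\,a_\sigma$.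

\emph{For each pair $\Delta<\sigma$:} let $w_\Delta\in\Lambda_\sigma$ be the class of $\partial\Delta$, oriented by $a_\Delta$, and let $j=j_{\sigma\Delta}:\mathbb T\to T_\sigma$, $t\mapsto[tw_\Delta]$. Either $w_\Delta=\pm x_k$ or $w_\Delta=\pm x_1\pm x_2\pm x_3$, so some coordinate of $w_\Delta$ is $\pm1$ and $j$ is injective. The maps $a_\sigma|_{\partial\Delta}$ and $ja_\Delta$ are in general different, but both send $o_\Delta$ to $0$ and the generator of $H_1(\partial\Delta)$ to $w_\Delta$. Their difference therefore lifts to a PL map $h=h_{\sigma\Delta}:\partial\Delta\to(\Lambda_\sigma)_{\mathbb R}$ with $h(o_\Delta)=0$: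
\begin{equation}\label{eq:h}
a_\sigma|_{\partial\Delta}=ja_\Delta+[h].
\end{equation}
Extend $h$ to a PL map $\hat h=\hat h_{\sigma\Delta}$ on $\Delta$. Regard $h$ also as a function on $\mathbb T$ through $a_\Delta$, and choose a PL map $\eta=\eta_{\sigma\Delta}:\mathbb T\times[0,1]\to(\Lambda_\sigma)_{\mathbb R}$ with
\[
\eta(t,0)=h(t),\qquad\eta(0,s)=0,\qquad\eta(t,s)=0\ \text{ for }s\ge\tfrac12 .
\]
To obtain $\eta$, triangulate $\mathbb T\times[0,\frac12]$ with vertices only on the two ends, with $\{0\}\times[0,\frac12]$ as an edge and with $h$ linear on the edges of $\mathbb T\times\{0\}$; take the values of $h$ at the lower vertices and $0$ at the upper ones, and extend linearly.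

\emph{Cylinders.} Let $n$ and $\rho$ be powers of $p$. Let $L_\Delta$ be the mapping cylinder of $n:\mathbb T\to T'_\Delta$, where $T'_\Delta$ is a copy of $\mathbb T$. It has coordinates $(t,s)\in\mathbb T\times[0,1]$ with $(t,1)\sim nt\in T'_\Delta$, and we identify $\partial\Delta$ with $\mathbb T\times\{0\}$ by $a_\Delta$. Let
\[
L_{\partial\sigma}=W_\sigma\cup\bigcup_{\Delta<\sigma}L_\Delta ,
\]
the boundary of $\sigma$ with each face replaced by its cylinder. On $L_{\partial\sigma}$ the map $na_\sigma$ extends to a map $b_\sigma:L_{\partial\sigma}\to T_\sigma$, namely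
\[
b_\sigma=na_\sigma\ \text{ on }W_\sigma,\qquad b_\sigma(t,s)=n\bigl(jt+[\eta(t,s)]\bigr)\ \text{ on }L_\Delta,\qquad b_\sigma=j\ \text{ on }T'_\Delta .
\]
The formulas agree at $s=0$ by \eqref{eq:h} and at $s=1$ because $njt=j(nt)$, and $b_\sigma$ is PL. Finally, $\mathbb L_\sigma$ is the mapping cylinder of $\rho b_\sigma:L_{\partial\sigma}\to T_\sigma$, a compact polyhedron of dimension $3$ by (F6). Just as $L_\Delta$ is the universal space over which $na_\Delta$ extends, $\mathbb L_\sigma$ is the universal space over which $\rho b_\sigma$ extends.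

\section{A $3$-dimensional compactum with $\dim_{\mathbb Z[1/p]}=1$}\label{sec:B}

In this section $n=\rho=p$. We replace every simplex of $K$ by its cylinder. Modulo $p$ the cylinders fill the same cycles as the simplices did, so mod $p$ homology survives; but over the cylinders $p$-power multiples of maps to $\mathbb T$ extend. Iterating on finer and finer triangulations gives Theorem~\ref{thm:B}.

Let
\[
\hat K=K^{(1)}\cup\bigcup_\Delta L_\Delta\cup\bigcup_\sigma\mathbb L_\sigma ,
\]
a compact polyhedron of dimension at most $3$. Put $\hat K_\tau=\tau$ if $\dim\tau\le1$, $\hat K_\Delta=L_\Delta$, $\hat K_\sigma=\mathbb L_\sigma$, and $\hat K_A=\bigcup_{\tau\subset A}\hat K_\tau$ for a subcomplex $A$. There is a map $\pi:\hat K\to K$ that is the identity on $K^{(1)}$ and satisfies $\pi(\hat K_\tau)\subset\tau$ for all $\tau$: extend the identity over each $L_\Delta$ with values in $\Delta$, then over each $\mathbb L_\sigma$ with values in $\sigma$, by Tietze's theorem.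

\begin{lemma}\label{lem:B1}
For every subcomplex $A\subset K$ the map $\pi_*:H_3(\hat K,\hat K_A;\mathbb F_p)\to H_3(K,A;\mathbb F_p)$ is onto.
\end{lemma}

\begin{proof}
Order the vertices of $K$, so that simplicial chains $C_*(K)$ include into singular chains $S_*(K)$; coefficients are in $\mathbb F_p$. We construct a chain map $\mathcal E:C_*(K)\to S_*(\hat K)$ with $\mathcal E(\tau)\in S_*(\hat K_\tau)$. On vertices and edges it is the inclusion. The cycle $\mathcal E(\partial\Delta)$ generates $H_1(\partial\Delta)$, and $\partial\Delta\to L_\Delta\simeq T'_\Delta$ has degree $p$, so $\mathcal E(\partial\Delta)$ bounds in $L_\Delta$; let $\mathcal E(\Delta)$ be a chain that it bounds. Now $\mathcal E(\partial\sigma)$ is a $2$-cycle of $L_{\partial\sigma}$. The map $L_{\partial\sigma}\to\mathbb L_\sigma\simeq T_\sigma$ is $b_\sigma$ followed by multiplication by $p$ on $T_\sigma$, and the latter induces $p^2=0$ on $H_2(T_\sigma;\mathbb F_p)$. So $\mathcal E(\partial\sigma)$ bounds in $\mathbb L_\sigma$, and we choose $\mathcal E(\sigma)$.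

The chain maps $\pi_\#\mathcal E$ and the inclusion $C_*(K)\to S_*(K)$ agree on vertices, and both are carried by the acyclic carrier $\tau\mapsto S_*(\tau)$. By the acyclic carrier theorem they are chain homotopic through a homotopy that sends $C_*(A)$ into $S_*(A)$. Hence $\pi_*\mathcal E_*$ is the standard isomorphism from simplicial to singular homology of $(K,A)$, and $\pi_*$ is onto.
\end{proof}

\begin{lemma}\label{lem:B2}
For every subcomplex $A\subset K$ and every map $f:A\to\mathbb T$, the map $p^2f\pi:\hat K_A\to\mathbb T$ extends over $\hat K$.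
\end{lemma}

\begin{proof}
Extend $f$ over $A\cup K^{(1)}$ and put $g=pf\pi$ on $\hat K_A\cup K^{(1)}$. Let $\Delta\not\subset A$ and let $d$ be the degree of $f|_{\partial\Delta}$ with respect to $a_\Delta$. Then $g|_{\partial\Delta}\simeq pd\,a_\Delta$, which is the restriction of $(t,s)\mapsto dpt$, a map defined on $L_\Delta$. By HEP $g$ extends over $L_\Delta$.

Let $\sigma\not\subset A$ and let $c\in\operatorname{Hom}(\Lambda_\sigma,\mathbb Z)$ be induced by $f|_{W_\sigma}$. On $W_\sigma$ both $g=pf$ and $cb_\sigma=pc\,a_\sigma$ induce $pc$. By excision $H_1(L_{\partial\sigma},W_\sigma)=\bigoplus_\Delta H_1(L_\Delta,\partial\Delta)=\bigoplus_\Delta\mathbb Z/p$ is finite, so a homomorphism $H_1(L_{\partial\sigma})\to\mathbb Z$ is determined by its values on the image of $H_1(W_\sigma)$. Hence $g|_{L_{\partial\sigma}}\simeq cb_\sigma$ and $pg|_{L_{\partial\sigma}}\simeq c\circ(pb_\sigma)$. The last map extends over $\mathbb L_\sigma$ as $c$ composed with the retraction to $T_\sigma$. So $pg$ extends over $\hat K$, and $pg=p^2f\pi$ on $\hat K_A$.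
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K_0$ be a triangulation of the $3$-simplex and $F_0$ its boundary. Given $K_i$ and a subcomplex $F_i$, let $K_{i+1}$ be a triangulation of $\hat K_i$ in which $F_{i+1}=(\hat K_i)_{F_i}$ is a subcomplex, with bonding map $\pi:K_{i+1}\to K_i$, and so fine that the images of its simplices in all $K_k$, $k\le i+1$, have diameter less than $2^{-i-1}$. Let $X=\varprojlim K_i$ and $F=\varprojlim F_i$. Then $\dim X\le3$ by (F4).

By Lemma~\ref{lem:B1} the maps $H_3(K_{i+1},F_{i+1};\mathbb F_p)\to H_3(K_i,F_i;\mathbb F_p)$ are onto, so the dual maps on $H^3$ are injective. Since $H^3(K_0,F_0;\mathbb F_p)=\mathbb F_p$, continuity gives $H^3(X,F;\mathbb F_p)\ne0$. By Lemma~\ref{lem:cd}, $\dim_{\mathbb Z/p}X\ge3$, and therefore $3\le\dim_{\mathbb Z/p}X\le\dim X\le3$.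

Let $B\subset X$ be closed and $f:B\to\mathbb T$. Apply Lemma~\ref{lem:limit} with $\mathcal C_i$ the set of simplices of $K_i$; it gives $i$, a subcomplex $A\subset K_i$ and $f_1:A\to\mathbb T$. If $y\in B$ and $\mathrm{pr}_{i+1}(y)\in(\hat K_i)_\tau$, then $\mathrm{pr}_i(y)\in\tau$, so $\tau\subset A$. Thus $\mathrm{pr}_{i+1}(B)\subset(\hat K_i)_A$, and Lemma~\ref{lem:B2} yields a map $X\to\mathbb T$ whose restriction to $B$ is $p^2f_1\mathrm{pr}_i\simeq p^2f$. By HEP and Lemma~\ref{lem:ppower}, $\dim_{\mathbb Z[1/p]}X\le1$. Equality holds by Remark~\ref{rem:zero}, since $\dim X=3$.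
\end{proof}

\section{Cyclic products of tori}\label{sec:cyclic}

\subsection*{Definitions}
Let $q$ be a power of $p$, let $C=C_q$ be the cyclic group of order $q$ with generator $\gamma$, let $\operatorname{aug}:\mathbb Z[C]\to\mathbb Z$ be the augmentation (sum of coefficients) with kernel $I$, and let $\nu=\sum_{i<q}\gamma^i$. For a lattice $\Lambda$ put
\[
U_q(\Lambda)=\Lambda_{\mathbb R}[C]/\Lambda[C]=\operatorname{Map}(C,T_\Lambda),\qquad Y_q(\Lambda)=U_q(\Lambda)/C .
\]
So $U_q(\Lambda)$ is the torus $T_\Lambda^q$ with fundamental group $\Lambda[C]$, and $C$ permutes the factors cyclically. We write $\langle\varphi\rangle\in Y_q$ for the orbit of $\varphi\in U_q$, put $y_0=\langle0\rangle$, and denote an element of $\Lambda_{\mathbb R}[C]$ and its image in $U_q$ by the same symbol. For $t\in T_\Lambda$ and $m\in\mathbb Z[C]$ the product $tm\in U_q(\Lambda)$ is well defined. Everything is functorial in $\Lambda$; for $w\in\Lambda$ and $\varphi\in U_q(\mathbb Z)$ we write $w\varphi\in U_q(\Lambda)$ for the image of $\varphi$ under the map induced by $1\mapsto w$. We need four maps.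
\begin{itemize}
\item $\operatorname{ev}:U_q(\Lambda)\to T_\Lambda$ is the coefficient of $\gamma^0$.
\item $T_\Lambda$ acts on $U_q$ by adding constants $t\nu$. This commutes with $C$ and induces an action $t\oplus y$ on $Y_q$; we use the same notation for $t\in\Lambda_{\mathbb R}$.
\item $\mathbf d:T_\Lambda\to Y_q$, $\mathbf d(t)=\langle t\nu\rangle=t\oplus y_0$, is the diagonal. The preimage of $\mathbf d(t)$ in $U_q$ is the single point $t\nu$, and $\operatorname{ev}(t\nu)=t$.
\item For a power $n$ of $p$, the surjection $C_{qn}\to C_q$, $\gamma'\mapsto\gamma$, induces $\iota:U_q\to U_{qn}$ by pulling back functions. It is equivariant, so it induces $\iota:Y_q\to Y_{qn}$, and $\iota(t\oplus y)=t\oplus\iota y$, $\iota\mathbf d=\mathbf d$.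
\end{itemize}

\subsection*{Triangulations}
A basis of $\Lambda$ identifies $U_q$ with a power of $\mathbb T$ on which $C$ permutes coordinates. Divide $\mathbb T$ at $0,\frac13,\frac23$ and take the product cell structure; $C$ permutes its cubes. The barycentric subdivision is a simplicial complex with a simplicial action of $C$, and after two further barycentric subdivisions the action is regular in the sense of Bredon. We use two consequences of regularity: $Y_q$ is a simplicial complex whose simplices are the images of the simplices of $U_q$, each mapped isomorphically; and an element of $C$ that maps a simplex to itself fixes it pointwise. An element that fixes an interior point of a simplex maps the simplex to itself, so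
\begin{equation}\label{eq:Ysection}
\begin{array}{c}\text{every closed simplex of }Y_q\text{ has a section into }U_q\\ \text{with constant isotropy group over its interior.}\end{array}
\end{equation}
The map $U_q\to Y_q$ is PL. A map induced on quotients by a PL map is PL, because its graph is the image of a graph under a PL map (F6). This applies to $\oplus$, to $\mathbf d$ and to the map $J$ of Section~\ref{sec:local}.

\subsection*{The universal cover}
Let $I\Lambda=I\otimes\Lambda$, the kernel of $\operatorname{aug}:\Lambda[C]\to\Lambda$, and put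
\[
V_q=\Lambda_{\mathbb R}[C]/I\Lambda,\qquad\tilde Y_q=V_q/C,\qquad P:V_q\to\tilde Y_q .
\]
The group $V_q$ is the product of a torus and a vector space, with $\pi_1(V_q)=H_1(V_q)=I\Lambda$ and $H_2(V_q)=\bigwedge^2(I\Lambda)$. It covers $U_q$, and the deck transformations are the translations by the \emph{lattice points}, the elements of $\Lambda[C]/I\Lambda$. These are the points over $0\in U_q$, and $\operatorname{aug}$ identifies them with $\Lambda$. The group $C$ acts on $V_q$ by automorphisms and fixes every lattice point, because $(\gamma-1)\Lambda[C]\subset I\Lambda$.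

\begin{lemma}\label{lem:cover}
\begin{itemize}
\item[(i)] $\tilde Y_q\to Y_q$ is the universal cover, with deck group $\Lambda$ acting through translations of $V_q$ by lattice points. For $\lambda\in\Lambda[C]$ the loop $t\mapsto\langle t\lambda\rangle$ represents $\operatorname{aug}(\lambda)\in\Lambda=\pi_1(Y_q)$.
\item[(ii)] Let $\Pi_q(\Lambda)\subset\pi_2(Y_q,y_0)=H_2(\tilde Y_q)$ be the image of $P_*:H_2(V_q)\to H_2(\tilde Y_q)$. Then $\pi_1(Y_q)$ acts trivially on $\Pi_q(\Lambda)$.
\item[(iii)] $\iota_*\Pi_q(\Lambda)\subset n\,\Pi_{qn}(\Lambda)$.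
\end{itemize}
\end{lemma}

\begin{proof}
(i) Translations by lattice points commute with $C$, since $C$ fixes lattice points, so $\Lambda$ acts on $\tilde Y_q$ with quotient $U_q/C=Y_q$. The $C$-invariant map $\operatorname{aug}:V_q\to\Lambda_{\mathbb R}$ descends to $\tilde Y_q$ and turns this action into translation of $\Lambda_{\mathbb R}$. The preimage of a small ball is an open set disjoint from its translates, so $\tilde Y_q\to Y_q$ is a covering with deck group $\Lambda$.

Lift the triangulations of $U_q$ and $Y_q$ to $V_q$ and $\tilde Y_q$. Then $P$ maps each simplex isomorphically onto a simplex, and $0$ is a vertex. An edge $e$ of $\tilde Y_q$ that starts at $P(v)$ lifts to an edge that starts at $v$: the simplex carrying a preimage of an interior point of $e$ is an edge over $e$, it starts at some point of $Cv$, and we move it by an element of $C$. Hence an edge loop at $P(0)$ lifts to an edge path from $0$ to a point of $C\cdot0=\{0\}$, and $I\Lambda=\pi_1(V_q)\to\pi_1(\tilde Y_q)$ is onto. The group $I\Lambda$ is generated by the elements $(\gamma^l-1)\lambda$ with $\lambda\in\Lambda$.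 Let $\alpha(t)=t\lambda$, a path from $0$ to a lattice point. The path $\gamma^l\alpha$ has the same endpoints, and the loop $(\gamma^l\alpha)\cdot\alpha^{-1}$ represents $(\gamma^l-1)\lambda$. Its image $(P\alpha)\cdot(P\alpha)^{-1}$ is null-homotopic. So $\tilde Y_q$ is simply connected, and $\pi_2(Y_q)=\pi_2(\tilde Y_q)=H_2(\tilde Y_q)$ by the Hurewicz theorem. The loop $\langle t\lambda\rangle$ lifts to $P(t\lambda)$, which ends at the translate of $P(0)$ by $\operatorname{aug}(\lambda)$.

(ii) The action of $\pi_1$ on $\pi_2$ is the action of the deck group on $H_2(\tilde Y_q)$. A deck transformation composed with $P$ equals $P$ composed with a translation of $V_q$, and translations of the connected group $V_q$ are homotopic to the identity.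

(iii) On $\Lambda_{\mathbb R}[C_q]$ pullback of functions is the linear map $u\mapsto\mathcal N\tilde u$, where $\mathcal N=\sum_{k<n}\gamma'^{\,qk}$ and $\tilde u$ has the coefficients of $u$ in positions $0,\dots,q-1$ and $0$ elsewhere. If $u\in I\Lambda$, then $\tilde u$ and $\mathcal N\tilde u$ have augmentation $0$. So the map induces an equivariant homomorphism $V_q\to V_{qn}$ over $\iota$, which acts on $H_2$ by $u\wedge v\mapsto\mathcal N\tilde u\wedge\mathcal N\tilde v$. Since $P_*\gamma'_*=P_*$ and $\gamma'^{\,q}$ has order $n$,
\[
P_*(\mathcal N\tilde u\wedge\mathcal N\tilde v)=\sum_{k,l<n}P_*\bigl(\tilde u\wedge\gamma'^{\,q(l-k)}\tilde v\bigr)=n\,P_*(\tilde u\wedge\mathcal N\tilde v).\qedhere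
\]
\end{proof}

By (i), $\mathbf d$ induces multiplication by $q$ on $\pi_1=\Lambda$, as announced in Section~\ref{sec:idea}.

\begin{example}\label{ex:three}
Let $q=3$ and $\Lambda=\mathbb Z$. The splitting $\mathbb R[C]=\mathbb R\nu\oplus(I\otimes\mathbb R)$ gives $V_3=\mathbb R\times T_I$, where $C$ acts trivially on $\mathbb R$ and by a rotation of order $3$ on the $2$-torus $T_I$. The quotient $T_I/C$ is a closed orientable surface, simply connected by Lemma~\ref{lem:cover}(i), hence a sphere, and $T_I\to T_I/C$ has degree $3$. So $\pi_2(Y_3(\mathbb Z))=\mathbb Z$ and $\Pi_3(\mathbb Z)=3\mathbb Z$. Thus $\pi_2$ does not vanish, and $\Pi_q$ can be a proper subgroup; membership in $\Pi_q$ has to be proved.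
\end{example}

\subsection*{Strips and spheres with slits}
Loops $\langle t\lambda\rangle$ and $\langle t\lambda'\rangle$ with $\operatorname{aug}\lambda=\operatorname{aug}\lambda'$ are homotopic in $Y_q$. For $\lambda\ne\lambda'$ the loops $t\lambda$ and $t\lambda'$ are not homotopic in $U_q$, so we use homotopies that lift to $U_q$ after cutting the square along arcs. The ends of the arcs go to the fixed point $0$, and the lift jumps by an element of $C$ across an arc.

\begin{lemma}[strips]\label{lem:strip}
Let $\lambda,\lambda'\in\Lambda[C]$ and $\lambda'-\lambda=\sum_{k=1}^s(\gamma_k-1)\mu_k$ with $\gamma_k\in C$, $\mu_k\in\Lambda[C]$. Let $\beta_1,\dots,\beta_s$ be disjoint horizontal segments in the interior of the square $[0,1]^2$, each parametrized from left to right by $v\in[0,1]$, and cut the square along them, so that $\beta_k$ gives a lower side $\beta_k^-$ and an upper side $\beta_k^+$ with common endpoints. There is a map $\hat D$ from the cut square to $U_q(\Lambda)$ with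
\[
\hat D(t,0)=t\lambda,\quad\hat D(t,1)=t\lambda',\quad\hat D(0,u)=\hat D(1,u)=0,\quad\hat D|_{\beta_k^-}=v\mu_k,\quad\hat D|_{\beta_k^+}=v\gamma_k\mu_k .
\]
It descends to a map $D:\mathbb T\times[0,1]\to Y_q(\Lambda)$ with $D(0,u)=y_0$.
\end{lemma}

\begin{proof}
The cut square is a disc with $s$ holes, and $\hat D$ is prescribed on its boundary. Counterclockwise, the outer circle has class $\lambda-\lambda'$ in $\pi_1(U_q)=\Lambda[C]$ and the $k$-th inner circle has class $\mu_k-\gamma_k\mu_k$. Join the corner $(0,0)$ to one endpoint of each $\beta_k$ by arcs that are disjoint except at the corner, and send these arcs to $0$. What remains is an open disc, whose boundary loop has class $(\lambda-\lambda')-\sum_k(1-\gamma_k)\mu_k=0$ in the abelian group $\pi_1(U_q)$. So the map extends. It descends because $\hat D|_{\beta_k^+}=\gamma_k\hat D|_{\beta_k^-}$.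
\end{proof}

We call $D$ a \emph{strip} from $\lambda$ to $\lambda'$, and $\beta_k$ a \emph{$\gamma_k$-slit of class $\mu_k$}. A sphere assembled from strips lifts to $U_q$ off its slits. The next lemma says when such a sphere lies in $\Pi_q$. Let $C_*(V_q)$ denote integral singular chains.

\begin{lemma}[spheres]\label{lem:sphere}
Let $S$ be an oriented PL $2$-sphere with a base point, let $\beta_1,\dots,\beta_s$ be disjoint parametrized PL arcs that miss the base point, and let $S_c$ be the surface obtained by cutting along them, with sides $\beta_k^\pm$. Let $f:S\to Y_q(\Lambda)$ lift over $S_c$ to a map $\hat f:S_c\to U_q(\Lambda)$ that sends the base point and the endpoints of all arcs to $0$ and satisfies $\hat f|_{\beta_k^+}=\gamma_k\hat f|_{\beta_k^-}$ with $\gamma_k\in C$. Then $\hat f$ lifts to $\tilde f:S_c\to V_q$ with base point going to $0$, and $\ell_k=\tilde f|_{\beta_k^-}$ is a path between lattice points. Let $\epsilon_k=1$ if the parametrization of $\beta_k^+$ agrees with the boundary orientation of $S_c$ and $\epsilon_k=-1$ otherwise. If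
\begin{equation}\label{eq:spherecond}
\sum_k\epsilon_k(\gamma_k-1)\ell_k\equiv(\gamma-1)c\pmod{\partial\bigl((\gamma-1)C_2(V_q)\bigr)}
\end{equation}
for some $1$-cycle $c$ of $V_q$, then $[f]\in\Pi_q(\Lambda)$.
\end{lemma}

\begin{proof}
The group $\pi_1(S_c)$ is generated by conjugates of the boundary circles. If the loop $\hat f|_{\beta_k^-}$ has class $\mu_k\in\Lambda[C]$, the $k$-th circle has class $\pm(\gamma_k-1)\mu_k\in I\Lambda$. Since $\pi_1(U_q)$ is abelian, $\hat f_*\pi_1(S_c)\subset I\Lambda$ and $\tilde f$ exists. The paths $\gamma_k\ell_k$ and $\tilde f|_{\beta_k^+}$ lift the same path and start at the same lattice point, which $\gamma_k$ fixes; so they are equal. Hence $P\tilde f$ descends to the lift $S\to\tilde Y_q$ of $f$.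

Triangulate $S$ with the arcs as subcomplexes and order the vertices. The fundamental cycle of $S$ lifts to a chain $[S_c]$ on $S_c$, and $[f]$ is the class of the cycle $P_\#\tilde f_\#[S_c]$. In $\partial[S_c]$ only the edges on the arcs survive: $\partial[S_c]=\sum_k\epsilon_k(\kappa_k^+-\kappa_k^-)$, where $\kappa_k^\pm$ is the signed sum of the edges of $\beta_k^\pm$ in the direction of the parametrization. We have $\tilde f_\#\kappa_k^+=\gamma_k\tilde f_\#\kappa_k^-$, and $\kappa_k^--\beta_k^-$ is a $1$-cycle in an arc, hence a boundary. As $\gamma_k-1\in(\gamma-1)\mathbb Z[C]$, the chain $\partial\tilde f_\#[S_c]$ is congruent to the left side of \eqref{eq:spherecond}. So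
\[
\partial\tilde f_\#[S_c]=(\gamma-1)c+\partial(\gamma-1)z_1
\]
for some $z_1\in C_2(V_q)$, and $(\gamma-1)[c]=0$ in $H_1(V_q)=I\Lambda$. The $C$-invariant elements of $\Lambda[C]$ are the $\lambda\nu$ with $\lambda\in\Lambda$, of augmentation $q\lambda$, so $\gamma-1$ is injective on $I\Lambda$. Thus $c=\partial z_2$. The chain $z=\tilde f_\#[S_c]-(\gamma-1)(z_1+z_2)$ is a cycle of $V_q$, and $P_\#z=P_\#\tilde f_\#[S_c]$ because $P\gamma=P$.
\end{proof}

A slit of class $\mu'$ lifts to a path $v\mapsto v_0+v\mu'$ whose endpoints differ by the lattice point $\operatorname{aug}(\mu')$. So a slit with class in $I\Lambda$ lifts to a loop and contributes a term $(\gamma-1)\cdot(\text{cycle})$ to \eqref{eq:spherecond}. Such slits are harmless, and we want to write $\lambda'-\lambda\in (\gamma-1)I\Lambda$ whenever possible. This is a question about $I/I^2$.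

\subsection*{The algebra of the slits}

\begin{lemma}\label{lem:alg}
We have $I^2=(\gamma-1)I$, and $\sum c_i\gamma^i\mapsto\sum ic_i$ induces an isomorphism $I/I^2\cong\mathbb Z/q$. Let $n\ge p$ and $\rho$ be powers of $p$ with $n\mid\rho$. Put
\[
q=n\rho,\ m_0=1\ \text{ if $p$ is odd};\qquad q=2n\rho,\ m_0=1+\gamma\ \text{ if }p=2;
\]
and $m=n\rho\,m_0$, $\omega=\gamma^{q/n}$. Then:
\begin{itemize}
\item[(1)] $m=\nu+(\gamma-1)\mu$ with $\mu\in I$;
\item[(2)] for $a\in\mathbb Z$, $(1-\gamma^a)\rho m_0=-a(\omega-1)+(\gamma-1)\mu_a$ with $\mu_a\in I$;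
\item[(3)] $n(\omega-1)=(\omega-1)^2\xi$ for some $\xi\in\mathbb Z[\langle\omega\rangle]$;
\item[(4)] $n^2\mid q$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $I=(\gamma-1)\mathbb Z[C]$, we get $I^2=(\gamma-1)I$. Call $\sum ic_i\in\mathbb Z/q$ the class of $\sum c_i\gamma^i\in I$. The ideal $I^2$ is additively generated by the products $(\gamma^a-1)(\gamma^b-1)$, of class $(a+b)-a-b=0$. Conversely $\gamma^i-1\equiv i(\gamma-1)$ modulo $I^2$, so an element of $I$ of class $d$ is congruent to $d(\gamma-1)$, and $q(\gamma-1)\equiv\gamma^q-1=0$.

(1) In both cases $\operatorname{aug}(m)=q$, so $m-\nu\in I$. For $p$ odd its class is $-q(q-1)/2\equiv0$. For $p=2$ put $N=n\rho$; the class is $N-N(2N-1)=2N(1-N)\equiv0$ modulo $q=2N$.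

(2) Modulo $I^2$ we have $(1-\gamma^a)y\equiv\operatorname{aug}(y)(1-\gamma^a)$, of class $-a\operatorname{aug}(y)$. Here $\operatorname{aug}(\rho m_0)=q/n$, and $\omega-1$ has class $q/n$.

(3) The element $\omega$ has order $n$. With $\nu_\omega=\sum_{l<n}\omega^l$ we have $(\omega-1)\nu_\omega=0$ and $n-\nu_\omega=-\sum_{l<n}(\omega^l-1)=(\omega-1)\xi$.

(4) $n^2\mid n\rho\mid q$.
\end{proof}

For instance, in $\mathbb Z[C_3]$ one has $3=\nu+(\gamma-1)(\gamma^2-1)$. In $\mathbb Z[C_2]$, on the other hand, $2-\nu=1-\gamma$ is not in $I^2=\mathbb Z(2-2\gamma)$; for even $q$ the class of $q-\nu$ is $q/2$. This is the reason for the choice $m_0=1+\gamma$ when $p=2$. The term $-a(\omega-1)$ in (2) cannot be absorbed in this way when $n\nmid a$; statements (3) and (4) will deal with it.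

From now on $n,\rho,q,m_0,m,\omega,\mu$ are as in Lemma~\ref{lem:alg}, and $q'=qn$. For any lattice $\Lambda$ let
\[
\mathbf e:T_\Lambda\to Y_q(\Lambda),\qquad\mathbf e(t)=\langle tm_0\rangle .
\]
Let $D^0:\mathbb T\times[0,1]\to Y_q(\mathbb Z)$ be a strip from $\nu$ to $m$ with one $\gamma$-slit of class $\mu$. Then $D^0(t,0)=\mathbf d(t)$, $D^0(t,1)=\mathbf e(n\rho t)$ and $D^0(0,u)=y_0$: the strip exhibits the diagonal as divisible by $n\rho$.

\section{Extension over the part of $X$ above a simplex}\label{sec:local}

We keep the data of Section~\ref{sec:cyl}. The space $M_i$ of Section~\ref{sec:idea} has up to $r=|G_i|$ sheets over a $3$-simplex $\sigma$, and the new space over $\sigma$ consists of $r$ copies of one $C_{q'}$-space $N_\sigma$. The $i$-th copy is glued to a copy of the space $N_\Delta$ over a face through an element $\alpha_i\in C_{q'}$ that depends on $i$, and the function to be extended over it involves $\operatorname{ev}(\alpha_i\varphi)$. So $N_\sigma$ has to record $r$ such functions. This dictates the following definitions.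

For $r\ge1$ let $\delta:\Lambda_\sigma\to\Lambda_\sigma^r$ be the diagonal; for $v\in(\Lambda_\sigma)_{\mathbb R}$ and $y\in Y_{q'}(\Lambda_\sigma^r)$ we abbreviate $\delta v\oplus y$ to $v\oplus y$. Suppose that for each pair $\Delta<\sigma$ elements $\alpha_1,\dots,\alpha_r\in C_{q'}$ are given; we call them \emph{shifts}. Define
\[
J=J_{\sigma\Delta}:U_{q'}(\mathbb Z)\to U_{q'}(\Lambda_\sigma^r)=U_{q'}(\Lambda_\sigma)^r,\qquad\varphi\mapsto(\alpha_i\,j\varphi)_{i=1}^r .
\]
This map is injective because $j$ is, and equivariant because $C_{q'}$ is abelian; it induces a map $J$ of the quotients. Since $\alpha_i\nu=\nu$, we have $J\mathbf d(t)=\mathbf d(\delta jt)$.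

\begin{proposition}\label{prop:local}
Let $X$ be a compactum with $\dim_{\mathbb Z[1/p]}X\le1$, let $\pi:X\to K$ be a map, and put $X_A=\pi^{-1}(A)$ for $A\subset K$. There is a power $q'\ge p$ of $p$ such that for all $r$ and all choices of shifts in $C_{q'}$ there are maps $\psi_\Delta:X_\Delta\to Y_{q'}(\mathbb Z)$, independent of $r$ and the shifts, and $\psi_\sigma:X_\sigma\to Y_{q'}(\Lambda_\sigma^r)$ with
\begin{align}
\psi_\Delta(y)&=\mathbf d\bigl(a_\Delta\pi(y)\bigr)&&\text{for }y\in X_{\partial\Delta},\label{eq:c1}\\
\psi_\sigma(y)&=\hat h_{\sigma\Delta}(\pi y)\oplus J_{\sigma\Delta}\psi_\Delta(y)&&\text{for }y\in X_\Delta,\ \Delta<\sigma.\label{eq:c2}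
\end{align}
\end{proposition}

The conditions \eqref{eq:c2} for different faces are consistent: on $X_{\partial\Delta}$ the right side equals $\mathbf d\delta(ja_\Delta\pi+[h\pi])=\mathbf d\delta a_\sigma\pi$ by \eqref{eq:c1} and \eqref{eq:h}, and this does not depend on $\Delta$.

We factor the problem through the universal cylinders. Define $\Psi^q_\Delta:L_\Delta\to Y_q(\mathbb Z)$ by
\[
\Psi^q_\Delta(t,s)=\mathbf d(t)\ \ (s\le\tfrac12),\qquad\Psi^q_\Delta(t,s)=D^0(t,2s-1)\ \ (s\ge\tfrac12),\qquad\Psi^q_\Delta(t')=\mathbf e(\rho t')\ \ (t'\in T'_\Delta),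
\]
which is consistent at $s=1$ because $\mathbf e(n\rho t)=\mathbf e(\rho\cdot nt)$, and put $\Psi_\Delta=\iota\Psi^q_\Delta:L_\Delta\to Y_{q'}(\mathbb Z)$. For $n=2$ this plays the role of the homeomorphism in Example~\ref{ex:moebius}. With $\Lambda'=\Lambda_\sigma^r$ define $\Psi_\sigma:L_{\partial\sigma}\to Y_{q'}(\Lambda')$ by
\[
\Psi_\sigma=\mathbf d\delta a_\sigma\ \text{ on }W_\sigma,\qquad\Psi_\sigma=\eta\oplus J\Psi_\Delta\ \text{ on }L_\Delta,
\]
where $\eta$ is regarded as a function on $L_\Delta$ that vanishes on $T'_\Delta$. At $s=0$ the second formula gives $h\oplus J\mathbf d(t)=\mathbf d\delta a_\sigma$. We need $\Psi_\sigma$ to extend over $\mathbb L_\sigma$, that is, to factor through $\rho b_\sigma$ up to homotopy.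

\begin{lemma}\label{lem:key}
For all $r$ and all shifts, $\Psi_\sigma$ is homotopic to $\chi_\sigma=\iota\circ\mathbf e\circ\delta\circ\rho b_\sigma$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:local}, given Lemma~\ref{lem:key}]
By Lemma~\ref{lem:ppower} there is a power $n\ge p$ of $p$ such that $na_\Delta\pi:X_{\partial\Delta}\to\mathbb T$ extends over $X_\Delta$ for every $\Delta$. The map $(a_\Delta\pi,0):X_{\partial\Delta}\to L_\Delta$ slides along the cylinder to the map $na_\Delta\pi$ into $T'_\Delta$, so by HEP it extends to $l_\Delta:X_\Delta\to L_\Delta$.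

The maps $l_\Delta$ restrict to $\pi$ over $W_\sigma$ and combine to $l:X_{\partial\sigma}\to L_{\partial\sigma}$. By Lemma~\ref{lem:ppower} there is a power $\rho$ of $p$ with $n\mid\rho$ such that $\rho b_\sigma l:X_{\partial\sigma}\to T_\sigma$ extends over $X_\sigma$ for every $\sigma$. Sliding along the cylinder $\mathbb L_\sigma$ and using HEP, we extend $l$ to $l_\sigma:X_\sigma\to\mathbb L_\sigma$. These two choices are the only places in the proof of Theorem~\ref{thm:A} where the hypothesis $\dim_{\mathbb Z[1/p]}X\le1$ is used. They fix $q$ and $q'=qn$, independently of $r$ and the shifts.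

Put $\psi_\Delta=\Psi_\Delta l_\Delta$; then \eqref{eq:c1} holds. The map $\chi_\sigma$ extends over $\mathbb L_\sigma$ as $\iota\mathbf e\delta$ composed with the retraction to $T_\sigma$. By Lemma~\ref{lem:key} and HEP, $\Psi_\sigma$ extends to $\bar\Psi_\sigma:\mathbb L_\sigma\to Y_{q'}(\Lambda')$. On $X_\Delta$ the map $\bar\Psi_\sigma l_\sigma$ equals $(\eta l_\Delta)\oplus J\psi_\Delta$, which differs from \eqref{eq:c2} only in having $\eta l_\Delta$ in place of $\hat h\pi$. Both functions equal $h\pi$ on $X_{\partial\Delta}$, so the linear homotopy between them is stationary there. These homotopies, for the four faces, give a homotopy of $\bar\Psi_\sigma l_\sigma|_{X_{\partial\sigma}}$ rel $X_{W_\sigma}$. By HEP it extends over $X_\sigma$, and its end is a map $\psi_\sigma$ that satisfies \eqref{eq:c2}.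
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}]
The space $L_{\partial\sigma}$ is obtained from $W_\sigma$ and the circles $T'_\Delta$ by attaching, for each $\Delta$, the segment $\{0\}\times[0,1]$ and then one $2$-cell. We construct the homotopy, with parameter $u\in[0,1]$, in this order. The only obstructions are four elements of $\pi_2$, one for each $\Delta$. We first work at level $q$ and show that the obstructions lie in $\Pi_q$; passing to level $q'$ makes them divisible by $n$, which is what a change of the homotopy on $T'_\Delta$ can cancel.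

Let $\gamma^{a_i}$ be the image of $\alpha_i$ in $C_q$ and let $\bar J$ be defined like $J$ at level $q$, with $\gamma^{a_i}$ in place of $\alpha_i$; then $J\iota=\iota\bar J$. Let $\Psi^q,\chi^q:L_{\partial\sigma}\to Y_q(\Lambda')$ be given by $\Psi^q=\mathbf d\delta a_\sigma$ on $W_\sigma$, $\Psi^q=\eta\oplus\bar J\Psi^q_\Delta$ on $L_\Delta$, and $\chi^q=\mathbf e\delta\rho b_\sigma$. Then $\Psi_\sigma=\iota\Psi^q$ and $\chi_\sigma=\iota\chi^q$.

\emph{Step 1: the homotopy on $W_\sigma$.} Let $\Gamma=y_0$ on the tree and $\Gamma(E_k(t),u)=\delta x_k\,D^0(t,u)$. At $u=0$ this is $\langle t\,\delta x_k\nu\rangle=\mathbf d\delta a_\sigma=\Psi^q$, and at $u=1$ it is $\langle t\,\delta x_km\rangle=\mathbf e(n\rho\,\delta a_\sigma)=\chi^q$. At level $q'$ we use $\iota\Gamma$.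

\emph{Step 2: the homotopy on $T'_\Delta$.} Fix $\Delta$ and write $w=w_\Delta$. On $T'_\Delta$ we have $\Psi^q(t')=\langle t'\lambda\rangle$ and $\chi^q(t')=\langle t'\lambda'\rangle$ with $\lambda=(\gamma^{a_i}\rho m_0w)_i$ and $\lambda'=(\rho m_0w)_i$. By Lemma~\ref{lem:alg}(2),
\[
\lambda'-\lambda=(\gamma-1)\mu^\Delta+(\omega-1)\kappa,\qquad\mu^\Delta=(\mu_{a_i}w)_i\in I\Lambda',\qquad\kappa=(-a_iw)_i\in\Lambda' .
\]
Let $D^\Delta:T'_\Delta\times[0,1]\to Y_q(\Lambda')$ be the corresponding strip, with a $\gamma$-slit of class $\mu^\Delta$ and an $\omega$-slit of class $\kappa$. The $\omega$-slit is the trace of the shifts. At level $q'$ we shall use a map $D'$ that differs from $\iota D^\Delta$ only in a small disc inside $(0,1)^2$, chosen in Step 5.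

\emph{Step 3: the obstruction.} It remains to fill $\mathbb T\times[0,1]_s\times[0,1]_u$. At level $q$ the map is prescribed on $\mathbb T\times\partial([0,1]^2)$: it is $\Gamma$ on $s=0$, $\Psi^q$ on $u=0$, $\chi^q$ on $u=1$ and $D^\Delta(nt,u)$ on $s=1$. At $t=0$ all four maps equal $y_0$, because $o_\Delta$ lies in the tree, $\eta(0,s)=0$, and strips send $t=0$ to $y_0$. Extend by $y_0$ over $\{0\}\times[0,1]^2$ and cut there. We obtain a map $f^q$ from the boundary of the cube $[0,1]^3$ to $Y_q(\Lambda')$, equal to $y_0$ on the faces $t=0,1$ and based at the corner $(0,0,0)$. The same construction at level $q'$, with $\iota\Gamma$, $\Psi_\sigma$, $\chi_\sigma$ and $D'(nt,u)$, gives a sphere $f$ in $Y_{q'}(\Lambda')$, and the homotopy extends over $L_\Delta$ if $[f]=0$.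

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.85cm]
\draw (0,0) rectangle (9,5.6);
\foreach \y in {1.4,2.8,4.2} \draw (0,\y)--(9,\y);
\foreach \x in {3,6} {\draw[dotted] (\x,0)--(\x,1.4); \draw[dotted] (\x,2.8)--(\x,4.2);}
\draw[dotted] (0,2.1)--(9,2.1);
\foreach \x in {0,3,6} {\draw[very thick] (\x+0.8,0.7)--(\x+2.2,0.7);
\draw[very thick] (\x+0.8,3.2)--(\x+2.2,3.2);
\draw[thick,double] (\x+0.8,3.8)--(\x+2.2,3.8);}
\draw[very thick] (3.5,2.45)--(5.5,2.45);
\node[right] at (9,0.7) {$s=0$: over $\partial\Delta$};
\node[right] at (9,2.1) {$u=0$: the map $\Psi^q$};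
\node[right] at (9,3.5) {$s=1$: $n$ copies of $D^\Delta$};
\node[right] at (9,4.9) {$u=1$: the map $\chi^q$};
\node[below] at (0,0) {$t=0$};
\node[below] at (9,0) {$t=1$};
\end{tikzpicture}
\caption{The four faces of the cube $[0,1]_t\times[0,1]_s\times[0,1]_u$ parallel to the $t$-axis, unrolled; the top edge is glued to the bottom edge, and the faces $t=0$ and $t=1$ close the cylinder to a sphere. The sphere $f^q$ lifts to the torus $U_q$ off the slits. Single bold segments are $\gamma$-slits, which lift to loops in $V_q$; double segments are the $n$ copies of the $\omega$-slit, which need not. The picture shows $n=3$ and the face $\Delta$ with edges $E_1,E_2,E_3$.}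
\label{fig:cube}
\end{figure}

\emph{Step 4: $[f^q]\in\Pi_q(\Lambda')$.} We apply Lemma~\ref{lem:sphere} with the following lift $\hat f$ (Figure~\ref{fig:cube}). Here $t_k$ is the parameter of $E_k$, a monotone PL function of $t$ on the corresponding interval.
\[
\begin{array}{l|l|l}
\text{region}&\hat f&\text{slits}\\ \hline
t=0\text{ or }t=1&0&\text{none}\\
u=0,\ s\le\frac12&\delta(jt+[\eta(t,s)])\,\nu&\text{none}\\
u=0,\ s\ge\frac12&\bar J\hat D^0(t,2s-1)&\gamma,\text{ class }(\gamma^{a_i}\mu w)_i\\
u=1&\delta(jt+[\eta(t,s)])\,m&\text{none}\\
s=0,\text{ over a tree edge}&0&\text{none}\\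
s=0,\text{ over }E_k&\delta x_k\,\hat D^0(t_k,u)&\gamma,\text{ class }\mu\,\delta x_k\\
s=1,\ \frac kn\le t\le\frac{k+1}n&\hat D^\Delta(nt-k,u)&\gamma,\text{ class }\mu^\Delta;\ \ \omega,\text{ class }\kappa
\end{array}
\]
The formulas agree along common edges:
\begin{itemize}
\item at $u=0$, $s=\frac12$: $\bar J(t\nu)=(\gamma^{a_i}tw\nu)_i=\delta(jt)\nu$, and $\eta=0$;
\item at $u=0$, $s=1$: $\bar J(tm)=(nt\,\gamma^{a_i}\rho m_0w)_i=nt\lambda=(nt-k)\lambda$ in $U_q$;
\item at $u=1$, $s=1$: $\delta(jt)m=nt\,\rho m_0\,\delta w=nt\lambda'=(nt-k)\lambda'$ in $U_q$;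
\item at $s=0$, $u=0$ or $1$: $jt+[h(t)]=a_\sigma$, which is $0$ on tree edges and $[t_kx_k]$ on $E_k$, and $\hat D^0(t_k,0)=t_k\nu$, $\hat D^0(t_k,1)=t_km$;
\item at $t=0,1$, over the vertices of $\Delta$ on the face $s=0$, and at $nt\in\mathbb Z$ on the face $s=1$, all values are $0$.
\end{itemize}
All endpoints of slits go to $0$. Let $\tilde f$ be the lift to $V_q$, and write $\equiv$ for congruence modulo $\partial((\gamma-1)C_2(V_q))$.

All $\gamma$-slits have classes in $I\Lambda'$, because $\mu,\mu_{a_i}\in I$. They contribute $(\gamma-1)\cdot(\text{cycle})$ to the left side of \eqref{eq:spherecond}. The $\omega$-slits contribute $\pm\sum_{k<n}(\omega-1)\ell_k$, where $\ell_k$ is the lift of the lower side of the $\omega$-slit in the $k$-th copy of the strip; the sign is common because the copies are translates of each other in the face $s=1$. The paths $\ell_k$ are not closed in general. We first move all of them to $\ell_0$ and then use Lemma~\ref{lem:alg}(3).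

On the $k$-th and the $0$-th copy of the cut strip, which is connected, $\tilde f$ lifts the same map $\hat D^\Delta$, so the two lifts differ by translation by a lattice point. Along the edge $u=0$, $s=1$ we have $\hat f=nt\lambda$, so $\tilde f$ moves by $k\lambda$ from $t=0$ to $t=\frac kn$. The lattice point is therefore
\[
k\operatorname{aug}(\lambda)=k\,\frac qn\,\delta w=n\zeta_k,\qquad\zeta_k=k\,\frac q{n^2}\,\delta w ,
\]
and $\zeta_k\in\Lambda'$ by Lemma~\ref{lem:alg}(4); this is where $n\mid\rho$ is needed. The element $\nu_\omega\zeta_k\in\Lambda'[C]$, with $\nu_\omega=\sum_{l<n}\omega^l$, has augmentation $n\zeta_k$, so it represents this lattice point, and it is $\omega$-invariant. Translate $\ell_0$ by $v\,\nu_\omega\zeta_k$, $v\in[0,1]$. This is a homotopy from $\ell_0$ to $\ell_k$, and it moves each endpoint of $\ell_0$, a lattice point, along a path fixed pointwise by $\omega$. Its prism chain $R_k\in C_2(V_q)$ satisfies $\partial R_k=\ell_k-\ell_0+(\text{a chain fixed by }\omega)$. Hence $(\omega-1)(\ell_k-\ell_0)=\partial(\omega-1)R_k\equiv0$, since $\omega-1\in(\gamma-1)\mathbb Z[C]$.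 Therefore
\[
\sum_{k<n}(\omega-1)\ell_k\equiv n(\omega-1)\ell_0=(\omega-1)\bigl[(\omega-1)\xi\,\ell_0\bigr].
\]
The chain in brackets is a cycle, because $\omega$ fixes the endpoints of $\ell_0$. So the right side has the form $(\gamma-1)\cdot(\text{cycle})$, condition \eqref{eq:spherecond} holds, and $[f^q]\in\Pi_q(\Lambda')$.

\emph{Step 5: canceling the obstruction.} By Lemma~\ref{lem:cover}(iii), $[\iota f^q]=n\varepsilon$ with $\varepsilon\in\Pi_{q'}(\Lambda')$. Given $\varepsilon'\in\Pi_{q'}(\Lambda')$, define $D'$ as follows: deform $\iota D^\Delta$ near a point of $(0,1)^2$ so that it is constant on a small disc, and redefine it on the disc by a sphere freely homotopic to $\varepsilon'$. The face $s=1$ contains $n$ copies of the disc, with the same orientation. Each changes the class of the sphere by a $\pi_1$-translate of $\pm\varepsilon'$, with a common sign, and all translates equal $\pm\varepsilon'$ by Lemma~\ref{lem:cover}(ii). So $[f]=n\varepsilon\pm n\varepsilon'$, and $\varepsilon'=\mp\varepsilon$ gives $[f]=0$. The circle $T'_\Delta$ belongs to $L_\Delta$ only, so the choices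 for different faces are independent, and the homotopy extends over $L_{\partial\sigma}$.
\end{proof}

\section{Tame spaces and the inductive step}\label{sec:step}

The inductive step needs a class of $G$-spaces in which ``subcomplex'' makes sense and which is preserved by the pullback construction. The spaces $U_q\to Y_q$ suggest the definition, by \eqref{eq:Ysection}.

\begin{definition}
Let $G$ be a finite abelian group and $K$ a compact polyhedron. A \emph{tame $G$-space over $K$} is a compact metrizable $G$-space $M$ with a map $M\to K$ that induces a homeomorphism $M/G\cong K$, such that for some PL triangulation of $K$ every closed simplex $\tau$ has a section $s_\tau:\tau\to M$ with constant isotropy group $S_\tau$ over $\operatorname{int}\tau$. Such a triangulation is \emph{tame}. The sets $gs_\tau(\tau)$, $g\in G$, are the \emph{sheets}, and unions of sheets are the \emph{subcomplexes} of $M$.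
\end{definition}

The sheets cover $M$. A subdivision of a tame triangulation is tame: a simplex $\tau'$ of the subdivision has $\operatorname{int}\tau'\subset\operatorname{int}\tau$ for one $\tau$, and we restrict $s_\tau$. Write $M|_A$ for the preimage of $A\subset K$.

\begin{itemize}
\item[(T1)] \emph{The map $(u,gS_\tau)\mapsto gs_\tau(u)$ is a homeomorphism $\operatorname{int}\tau\times G/S_\tau\to M|_{\operatorname{int}\tau}$.} It is a continuous bijection. The map $\tau\times G\to M|_\tau$ is closed by compactness, hence so is its restriction over $\operatorname{int}\tau$.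
\item[(T2)] \emph{For a face $\tau'\le\tau$ there is $g\in G$ with $s_\tau|_{\tau'}=gs_{\tau'}$.} Over $\operatorname{int}\tau'$ the section $s_\tau$ corresponds under (T1) to a continuous, hence constant, map $\operatorname{int}\tau'\to G/S_{\tau'}$. The equality passes to the closure.
\item[(T3)] \emph{If $A$ is a subcomplex and $gs_\tau(u)\in A$ for some $u\in\operatorname{int}\tau$, then $gs_\tau(\tau)\subset A$.} Let $gs_\tau(u)\in g_1s_{\tau_1}(\tau_1)\subset A$. Then $\tau\le\tau_1$, and $g_1s_{\tau_1}|_\tau=g_2s_\tau$ for some $g_2$ by (T2). From $g_2s_\tau(u)=gs_\tau(u)$ we get $g_2S_\tau=gS_\tau$, so $gs_\tau=g_2s_\tau$ on $\operatorname{int}\tau$ and hence on $\tau$.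
\end{itemize}

Let $X$ be a nonempty compactum as in Theorem~\ref{thm:A} and write $X=\varprojlim(Q_j)_{j\ge0}$ as in (F5). The hypothesis $\dim X\le3$ enters here: it guarantees that only simplices of dimension at most $3$ have to be treated.

\begin{proposition}\label{prop:step}
Let $K=Q_{j_0}$, let $G=\mathbb Z/p^k$, and let $M$ be a tame $G$-space over $K$ with a tame triangulation $\mathcal T$. There are $j>j_0$, $k'>k$, a tame $G'$-space $M'$ over $Q_j$ with $G'=\mathbb Z/p^{k'}$, and a map $\theta:M'\to M$ that is equivariant along the canonical surjection $G'\to G$, covers the bonding map $Q_j\to K$, and has the following property.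
\begin{itemize}
\item[(E)] For every subcomplex $A\subset M$ with respect to $\mathcal T$ and every map $f:A\to\mathbb T$, the map $f\theta:\theta^{-1}(A)\to\mathbb T$ extends over $M'$.
\end{itemize}
\end{proposition}

\begin{proof}
We regard $K$ as a simplicial complex through $\mathcal T$, fix the data of Section~\ref{sec:cyl}, and write all groups multiplicatively.

\emph{The group and the shifts.} Apply Proposition~\ref{prop:local} to the projection $\pi:X\to K$ and obtain $q'\ge p$. Let $p^{k'}=p^kq'$ and identify $H=\ker(G'\to G)$ with $C_{q'}$. Write $\bar g$ for the image of $g\in G'$ in $G$. Let $r=|G|$, index the coordinates of $\Lambda_\sigma^r$ by $i\in G$, and choose $g_i\in G'$ with $\bar g_i=i$. For $\Delta<\sigma$ choose, by (T2), $g_{\sigma\Delta}\in G'$ with $s_\sigma|_\Delta=\bar g_{\sigma\Delta}s_\Delta$. Define the shifts $\alpha_i\in H$ for the pair $(\sigma,\Delta)$ by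
\begin{equation}\label{eq:shift}
g_i\,g_{\sigma\Delta}=g_{i'}\,\alpha_i,\qquad i'=i\,\bar g_{\sigma\Delta}.
\end{equation}
Proposition~\ref{prop:local} now gives maps $\psi_\Delta,\psi_\sigma$ on $X_\Delta$, $X_\sigma$.

\emph{Passage to a finite stage.} We put $X$ and the $Q_j$ into one compactum in which the $Q_j$ converge to $X$. Choose a base point in each $Q_l$. Let $\mathcal Q\subset\prod_{l\ge j_0}Q_l\times[0,1]$ consist of the points $((x_l),0)$ with $(x_l)\in X$ and, for $j>j_0$ and $y\in Q_j$, the point whose coordinates are the images of $y$ in $Q_l$ for $l\le j$, the base points for $l>j$, and $1/j$. A limit of points of $Q_j$ with $j\to\infty$ is a thread, so $\mathcal Q$ is compact; it is the disjoint union of $X$ and copies of the $Q_j$. If $\mathcal F\subset\mathcal Q$ is closed, every open neighborhood of $X\cap\mathcal F$ in $\mathcal F$ contains $Q_j\cap\mathcal F$ for all large $j$; otherwise points of $Q_j\cap\mathcal F$ outside it would accumulate at a point of $X\cap\mathcal F$ outside it. Let $\pi:\mathcal Q\to K$ be the first coordinate and $\mathcal Q_A=\pi^{-1}(A)$.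

The map equal to $\psi_\Delta$ on $X_\Delta$ and to $\mathbf da_\Delta\pi$ on $\mathcal Q_{\partial\Delta}$ is well defined by \eqref{eq:c1} and continuous on a closed subset of $\mathcal Q_\Delta$. By (F1) it extends over a neighborhood, which contains $Q_j\cap\mathcal Q_\Delta$ for all large $j$. Discard finitely many $Q_j$, so that each $\psi_\Delta$ is defined on $\mathcal Q_\Delta$. The map equal to $\psi_\sigma$ on $X_\sigma$ and given by \eqref{eq:c2} on $\mathcal Q_{\partial\sigma}$ is well defined, by the remark after Proposition~\ref{prop:local}, and extends in the same way. So for some $j>j_0$, with $Q=Q_j$, $\pi:Q\to K$ the bonding map and $Q_A=\pi^{-1}(A)$, there are maps $\psi_\Delta:Q_\Delta\to Y_{q'}(\mathbb Z)$ and $\psi_\sigma:Q_\sigma\to Y_{q'}(\Lambda_\sigma^r)$ that satisfy \eqref{eq:c1} and \eqref{eq:c2} on $Q$.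

We may take them PL. The map $\psi_\Delta$ is PL on $Q_{\partial\Delta}$, so it is homotopic rel $Q_{\partial\Delta}$ to a PL map. Formula \eqref{eq:c2} carries these homotopies to a homotopy of $\psi_\sigma|_{Q_{\partial\sigma}}$ rel $Q_{W_\sigma}$, which extends over $Q_\sigma$ by HEP. Now $\psi_\sigma$ is PL on $Q_{\partial\sigma}$, and we replace it by a PL map rel $Q_{\partial\sigma}$.

\emph{Construction of $M'$.} Over the $1$-skeleton we only pull back: let $M^{(1)}=M|_{K^{(1)}}$ and
\[
M_1=\{(z,y)\in M^{(1)}\times Q_{K^{(1)}}:z\text{ lies over }\pi y\},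
\]
with $G'$ acting through $G$. Over higher simplices we use the $H$-spaces
\begin{align*}
N_\Delta&=\{(y,\varphi)\in Q_\Delta\times U_{q'}(\mathbb Z):\psi_\Delta(y)=\langle\varphi\rangle\},\\
N_\sigma&=\{(y,\Phi)\in Q_\sigma\times U_{q'}(\Lambda_\sigma^r):\psi_\sigma(y)=\langle\Phi\rangle\},
\end{align*}
whose fibers over $Q_\Delta$ and $Q_\sigma$ are single $H$-orbits. By \eqref{eq:c1}, over $y\in Q_{\partial\Delta}$ the only $\varphi$ is the constant $a_\Delta(\pi y)\nu$. For $\Delta<\sigma$ the map
\begin{equation}\label{eq:Nface}
N_\Delta\to N_\sigma|_{Q_\Delta},\qquad(y,\varphi)\mapsto\bigl(y,\ \delta\hat h(\pi y)\nu+J\varphi\bigr)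
\end{equation}
is well defined by \eqref{eq:c2}, equivariant because $\delta\hat h\nu$ is $H$-invariant, injective because $J$ is, and onto because the fibers are single orbits. So it is an $H$-homeomorphism.

Recall that $G'\times_HN$ is the quotient of $G'\times N$ by $(gh,x)\sim(g,hx)$, $h\in H$; each of its points is uniquely $[g_i,x]$, so it consists of $r$ copies of $N$. Let $M_2$ be obtained from $M_1$ by attaching the spaces $G'\times_HN_\Delta$ along their parts over $Q_{\partial\Delta}$ by
\[
[g,(y,\varphi)]_\Delta\mapsto(\bar gs_\Delta(\pi y),y),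
\]
which is well defined since $\bar h=1$ for $h\in H$. Let $M'$ be obtained from $M_2$ by attaching the spaces $G'\times_HN_\sigma$ along their parts over $Q_{\partial\sigma}$ by
\begin{equation}\label{eq:glue}
[g,(y,\delta\hat h(\pi y)\nu+J\varphi)]_\sigma\mapsto[g\,g_{\sigma\Delta},(y,\varphi)]_\Delta\qquad(y\in Q_\Delta,\ \Delta<\sigma).
\end{equation}
This is well defined on $G'\times_HN_\sigma$ because \eqref{eq:Nface} is equivariant and $G'$ is abelian. For $y\in Q_{\partial\Delta}$ the right side is the point $(\bar g\bar g_{\sigma\Delta}s_\Delta(\pi y),y)=(\bar gs_\sigma(\pi y),y)$ of $M_1$, which does not depend on $\Delta$; so the rules for different faces agree. Both attaching maps are $G'$-equivariant maps from closed subsets of compact metrizable spaces, so $M'$ is a compact metrizable $G'$-space. It maps to $Q$, and the fiber over $y$ is a single orbit: a fiber of $M$ if $\pi y\in K^{(1)}$, and $G'\times_H(\text{an $H$-orbit})$ otherwise. Hence $M'/G'\cong Q$. Define $\theta$ by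
\[
(z,y)\mapsto z,\qquad[g,(y,\varphi)]_\Delta\mapsto\bar gs_\Delta(\pi y),\qquad[g,(y,\Phi)]_\sigma\mapsto\bar gs_\sigma(\pi y).
\]
It respects \eqref{eq:glue} because $s_\sigma|_\Delta=\bar g_{\sigma\Delta}s_\Delta$; it is equivariant and covers $\pi$.

\emph{Tameness of $M'$.} By (F6) triangulate $Q$ so that the preimages under $\pi$ of the simplices of $\mathcal T$, and the preimages under $\psi_\Delta,\psi_\sigma$ of the simplices of the targets, are subcomplexes. An interior point of a simplex $\tau$ of $Q$ lies in a subcomplex only if $\tau$ does. So the set of simplices that contain the image of a point of $\operatorname{int}\tau$ does not depend on the point, and $\operatorname{int}\tau$ goes into a single open simplex under each of these maps defined on it. There are three cases.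

If $\operatorname{int}\tau\subset Q_\sigma\setminus Q_{\partial\sigma}$, let $s$ be a section as in \eqref{eq:Ysection} over the closed simplex whose interior contains $\psi_\sigma(\operatorname{int}\tau)$. Then $y\mapsto[1,(y,s\psi_\sigma(y))]_\sigma$ is a section over $\tau$. Over $\operatorname{int}\tau$ no gluing takes place, so the isotropy group is that of $s\psi_\sigma(y)$ in $H$, which is constant. If $\operatorname{int}\tau\subset Q_\Delta\setminus Q_{\partial\Delta}$, the section $y\mapsto[1,(y,s\psi_\Delta(y))]_\Delta$ works by the same argument, since the second attachment adds no points and no identifications to $M_2$ over $Q_\Delta$. If $\pi(\operatorname{int}\tau)\subset\operatorname{int}\tau_1$ with $\dim\tau_1\le1$, use $y\mapsto(s_{\tau_1}(\pi y),y)$; its isotropy group over $\operatorname{int}\tau$ is the preimage of $S_{\tau_1}$ in $G'$.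

\emph{Property} (E). First extend $f$ over $A\cup M^{(1)}$: choose values at the finitely many points over vertices that are not in $A$, and then extend over the edge sheets not contained in $A$. By (T3) and (T1) these are arcs that meet $A$ and each other only in endpoints. We define $f':M'\to\mathbb T$. On $M_1$ let $f'=f\theta$.

\emph{Over $\Delta$.} For $i\in G$ let $d_{\Delta,i}$ be the degree of $u\mapsto f(is_\Delta(u))$ on $\partial\Delta$, and write
\[
f(is_\Delta(u))=d_{\Delta,i}\,a_\Delta(u)+[k_{\Delta,i}(u)],\qquad k_{\Delta,i}:\partial\Delta\to\mathbb R .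
\]
Extend $k_{\Delta,i}$ to $\hat k_{\Delta,i}:\Delta\to\mathbb R$. If $is_\Delta(\Delta)\subset A$, then $f\circ is_\Delta$ is defined on $\Delta$, so $d_{\Delta,i}=0$, and we take for $\hat k_{\Delta,i}$ a lift of $f\circ is_\Delta$. Put
\[
f'\bigl([g_i,(y,\varphi)]_\Delta\bigr)=d_{\Delta,i}\operatorname{ev}(\varphi)+[\hat k_{\Delta,i}(\pi y)].
\]
Over $Q_{\partial\Delta}$ we have $\operatorname{ev}(\varphi)=a_\Delta(\pi y)$, and the value is $f(is_\Delta(\pi y))$, the value already assigned on $M_1$. This is Example~\ref{ex:moebius} in general form.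

\emph{Over $\sigma$.} Consider a point $[g_i,(y,\Phi)]_\sigma$ with $\Phi=(\Phi_l)_{l\in G}$, and put $u=\pi y$. Let $c_i\in\operatorname{Hom}(\Lambda_\sigma,\mathbb Z)$ be induced by $f\circ is_\sigma$ on $H_1(W_\sigma)$. The function $c_i(\operatorname{ev}\Phi_i)$ is defined on all of $N_\sigma$; we compare it with $f'$ over $Q_{\partial\sigma}$. Let $y\in Q_\Delta$ and $\Phi=\delta\hat h(u)\nu+J\varphi$. By \eqref{eq:glue} and \eqref{eq:shift} the point equals $[g_{i'}\alpha_i,(y,\varphi)]_\Delta=[g_{i'},(y,\alpha_i\varphi)]_\Delta$, so
\[
f'=d_{\Delta,i'}\operatorname{ev}(\alpha_i\varphi)+[\hat k_{\Delta,i'}(u)].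
\]
On the other hand $\Phi_i=\hat h(u)\nu+\alpha_ij\varphi$, so $\operatorname{ev}\Phi_i=[\hat h(u)]+j\operatorname{ev}(\alpha_i\varphi)$. Since $is_\sigma|_\Delta=i's_\Delta$, we have $c_i(w_\Delta)=d_{\Delta,i'}$, that is, $c_i(jt)=d_{\Delta,i'}t$. The terms with $\varphi$ cancel:
\begin{equation}\label{eq:diff}
f'-c_i(\operatorname{ev}\Phi_i)=\bigl[\hat k_{\Delta,i'}(u)-c_i(\hat h(u))\bigr].
\end{equation}
For $u\in\partial\Delta$ the right side is, by \eqref{eq:h},
\[
f(i's_\Delta(u))-d_{\Delta,i'}a_\Delta(u)-c_i\bigl(a_\sigma(u)-ja_\Delta(u)\bigr)=f(is_\sigma(u))-c_i(a_\sigma(u)),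
\]
which does not depend on $\Delta$. Hence the right sides of \eqref{eq:diff} define a map $v_i:\partial\sigma\to\mathbb T$. As $\partial\sigma$ is simply connected, $v_i$ lifts to $\mathbb R$, and the lift extends to $\hat v_i:\sigma\to\mathbb R$. If $is_\sigma(\sigma)\subset A$, then $c_i=0$ and the sheets $i's_\Delta(\Delta)=is_\sigma(\Delta)$ lie in $A$, so $v_i=f\circ is_\sigma|_{\partial\sigma}$; in this case we take for $\hat v_i$ a lift of $f\circ is_\sigma$. Put
\[
f'\bigl([g_i,(y,\Phi)]_\sigma\bigr)=c_i(\operatorname{ev}\Phi_i)+[\hat v_i(\pi y)].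
\]
By \eqref{eq:diff} this agrees with the earlier definition over $Q_{\partial\sigma}$, so $f'$ is well defined and continuous on $M'$.

Finally let $z\in\theta^{-1}(A)$. If $z\in M_1$, then $f'(z)=f\theta(z)$ by definition. If $z=[g_i,(y,\varphi)]_\Delta$ with $\pi y\in\operatorname{int}\Delta$, then $is_\Delta(\pi y)\in A$, so $is_\Delta(\Delta)\subset A$ by (T3), and $f'(z)=[\hat k_{\Delta,i}(\pi y)]=f\theta(z)$. If $z=[g_i,(y,\Phi)]_\sigma$ with $\pi y\in\operatorname{int}\sigma$, then $is_\sigma(\sigma)\subset A$ by (T3), and $f'(z)=[\hat v_i(\pi y)]=f\theta(z)$.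
\end{proof}

\begin{remark}
The shifts cannot be avoided by a better choice of the $g_i$. Multiplying \eqref{eq:shift} over $i\in G$ gives $g_{\sigma\Delta}^{\,r}=\prod_i\alpha_i$. Suppose that $G\ne1$ and $\bar g_{\sigma\Delta}$ generates $G$. If all $\alpha_i$ were equal to one $\alpha\in H$, then $(g_{\sigma\Delta}\alpha^{-1})^r=1$; but $g_{\sigma\Delta}\alpha^{-1}$ generates $G'$, whose order exceeds $r$. This is why $\Lambda_\sigma^r$ appears instead of $\Lambda_\sigma$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

For $X=\emptyset$ there is nothing to prove. Let $X=\varprojlim Q_j$ be as in Section~\ref{sec:step}, and start with $M_0=K_0=Q_0$ and the trivial group $G_0$. Suppose that $M_i$ is a tame $G_i$-space over $K_i=Q_{j_i}$ with $G_i=A_p/p^{k_i}A_p$, and that maps $M_i\to\dots\to M_0$ and metrics on $M_0,\dots,M_i$ are given. Choose a tame triangulation $\mathcal T_i$ of $K_i$ so fine that the image of every sheet in every $M_k$, $k\le i$, has diameter less than $2^{-i}$. This is possible because the sheets of a subdivision are images of small simplices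 under finitely many uniformly continuous maps $gs_\tau$. Proposition~\ref{prop:step} gives $\theta_i:M_{i+1}\to M_i$ over the bonding map $K_{i+1}\to K_i$, with $j_{i+1}>j_i$ and $k_{i+1}>k_i$. Let $Z=\varprojlim M_i$. Since $k_i\to\infty$, the group $\varprojlim G_i$ is $A_p$, and it acts on $Z$ coordinatewise.

\emph{The orbit space.} The maps $M_i\to K_i$ induce a map $Z/A_p\to\varprojlim K_i=X$. It is onto: the fibers of $M_i$ over the coordinates of a point of $X$ form an inverse sequence of nonempty finite sets, whose limit is nonempty. It is injective: if $z,z'$ have the same image, the sets $\{g\in A_p:g\,\mathrm{pr}_i(z)=\mathrm{pr}_i(z')\}$ are nonempty, compact and decreasing, and a common point $g$ satisfies $gz=z'$. A continuous bijection of compacta is a homeomorphism, so $Z/A_p\cong X$.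

\emph{The dimension.} Let $B\subset Z$ be closed and $f:B\to\mathbb T$. Lemma~\ref{lem:limit}, applied to the covers by sheets, gives $i$, a subcomplex $A\supset\mathrm{pr}_i(B)$ of $M_i$ and $f_1:A\to\mathbb T$ with $f_1\mathrm{pr}_i|_B\simeq f$. By (E), $f_1\theta_i$ extends from $\theta_i^{-1}(A)\supset\mathrm{pr}_{i+1}(B)$ over $M_{i+1}$. Composing with $\mathrm{pr}_{i+1}$ gives a map $Z\to\mathbb T$ whose restriction to $B$ is $f_1\mathrm{pr}_i|_B$. By HEP $f$ extends over $Z$, and $\dim Z\le1$ by (F4). \qed

\section{Free actions}\label{sec:free}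

We prove Proposition~\ref{prop:free}. We use the following facts on sheaf cohomology. For a sheaf $\mathcal S$ on a compactum $X$ and a closed set $F$, let $H^l(X,F;\mathcal S)$ be the compactly supported cohomology $H^l_c(X\setminus F;\mathcal S)$. It gives a long exact sequence for each short exact sequence of sheaves, and for a constant sheaf it is the \v{C}ech group used above. For a proper map $\pi$, the stalk of $R^l\pi_*\mathbb F_p$ at $x$ is $H^l(\pi^{-1}(x);\mathbb F_p)$; if these vanish for $l>0$, then $\pi_*\mathbb F_p$ and $\mathbb F_p$ have the same compactly supported cohomology over every open set and its preimage.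

Let $\pi:Z\to X=Z/A_p$ be the orbit map of a free action with $\dim Z\le1$, and let $\mathcal A=\pi_*\mathbb F_p$. The map $\pi$ is proper and its fibers are zero-dimensional. Hence, for closed $F\subset X$ and $l\ge2$,
\[
H^l(X,F;\mathcal A)=H^l(Z,\pi^{-1}F;\mathbb F_p)=0 ,
\]
by $\dim_{\mathbb Z/p}Z\le1$ and Lemma~\ref{lem:cd}. Let $g$ be a topological generator of $A_p$. Since $\pi g=\pi$, it acts on $\mathcal A$. The stalk of $\mathcal A$ at $x$ is the group of continuous functions $\pi^{-1}(x)\to\mathbb F_p$, and $\pi^{-1}(x)\cong A_p$ with $g$ acting by translation, because the action is free.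

A continuous function invariant under $g$ is invariant under a dense subgroup, hence constant; so the kernel of $g-1$ on $\mathcal A$ is the constant sheaf $\mathbb F_p$. The map $g-1$ is onto on stalks. Indeed, a continuous function $A_p\to\mathbb F_p$ factors through some $\mathbb Z/p^k$. Viewed on $\mathbb Z/p^{k+1}$ it takes each of its values on $p$ times as many points, so the sum of its values is $0$, and a function on a finite cyclic group with sum $0$ is of the form $(g-1)\phi$, with $\phi$ given by partial sums. Freeness is used exactly here: on a finite orbit the image of $g-1$ consists of the functions with sum $0$ only. So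
\[
0\to\mathbb F_p\to\mathcal A\xrightarrow{\ g-1\ }\mathcal A\to0
\]
is exact, and the exact sequence
\[
0=H^2(X,F;\mathcal A)\to H^3(X,F;\mathbb F_p)\to H^3(X,F;\mathcal A)=0
\]
gives $H^3(X,F;\mathbb F_p)=0$ for all closed $F\subset X$. Thus $\dim_{\mathbb Z/p}X\le2$. The compactum of Theorem~\ref{thm:B} has $\dim_{\mathbb Z/p}X=3$, which proves the second statement. \qed

\begin{thebibliography}{9}
\bibitem{Levin} Michael Levin, \emph{On $p$-adic actions raising dimension by 2}, arXiv:1910.01476 (2019).
\end{thebibliography}
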